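\title{Affine varieties with as many forms as the ground field has elements}

\begin{abstract}
An affine variety over an infinite field $k$ has at most $|k|$ pairwise non-isomorphic $k$-forms. We show that this bound is attained over every subfield of $\mathbb{C}$ that is not algebraically closed. More generally, from a finite separable extension $K/k$ of degree $n\ge 2$ of an infinite field we build affine varieties $X_u$ of dimension $n+2$, indexed by the elements $u\in K$ of norm one. They are pairwise non-isomorphic and have no nontrivial automorphism over $k$, yet $|k|$ of them become isomorphic over any field that splits $K$. Each $X_u$ is obtained from a cylinder $V\times\mathbb{A}^1$ by introducing cusps along marked subschemes of finitely many slices; the cylinder is rigid over $k$ because a norm form is anisotropic, and flexible once the norm form splits. The varieties are not normal.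
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $k$ be a field with algebraic closure $\overline{k}$. A \emph{$k$-variety} is a geometrically integral, separated scheme of finite type over $k$; it need not be smooth or rational. For a field extension $F/k$ we write $X_F=X\times_{\operatorname{Spec}k}\operatorname{Spec}F$. A \emph{form} (or \emph{$k$-form}) of a $k$-variety $X$ is a $k$-variety $X'$ such that $X'_{\overline{k}}\cong X_{\overline{k}}$ over $\overline{k}$, and forms are counted up to $k$-isomorphism. The real forms of a complex variety are the case $k=\mathbb{R}$. The number of forms measures how much of $X$ is forgotten on passing to $\overline{k}$; it is $1$ when $k=\overline{k}$.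

For affine varieties there is a universal bound. A form of an affine variety is affine, hence given by finitely many polynomials with coefficients in $k$, and so an affine variety over an infinite field $k$ has at most $|k|$ forms (Proposition~\ref{prop:upper}). Over some fields the bound is attained for an easy reason.

\begin{example}\label{ex:conics}
Let $\operatorname{char}k\ne2$ and, for $d\in k^*$, let $C_d$ be the affine conic $a^2-db^2=1$. In the coordinates $w_1=a+\sqrt d\,b$, $w_2=a-\sqrt d\,b$ it becomes $w_1w_2=1$, so all $C_d$ are forms of $C_1$. An isomorphism $C_d\cong C_{d'}$ extends to the smooth projective closures and identifies the points at infinity, $\operatorname{Spec}k[T]/(T^2-d)$ and $\operatorname{Spec}k[T]/(T^2-d')$, which forces $d/d'$ to be a square. For $k=\mathbb{Q}$ the primes $d$ give $|\mathbb{Q}|$ forms. For $k=\mathbb{R}$ we get two curves.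
\end{example}

Here the forms are many because the field has many extensions. When it has few, the forms must come from elsewhere, and Galois descent says from where. Let $L/k$ be a finite Galois extension with group $G$ and let $X$ be an affine $k$-variety. Then $G$ acts on the group $\operatorname{Aut}_L(X_L)$ by conjugation with its action on the factor $\operatorname{Spec}L$. A \emph{cocycle} is a map $g\mapsto\alpha_g$ from $G$ to $\operatorname{Aut}_L(X_L)$ with $\alpha_{gh}=\alpha_g\cdot g(\alpha_h)$; two cocycles are equivalent if $\alpha'_g=\beta^{-1}\alpha_g\,g(\beta)$ for some $\beta$; and $H^1(G,\operatorname{Aut}_L(X_L))$ is the set of equivalence classes. Galois descent states that this set is in bijection with the $k$-isomorphism classes of affine $k$-varieties $X'$ with $X'_L\cong X_L$, the forms \emph{split by $L$}. Since $G$ is finite, $|k|$ forms split by one $L$ require at least $|k|$ automorphisms of $X_L$ when $k$ is infinite.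

For $k=\mathbb{R}$ every form is split by $\mathbb{C}$, and yet the bound is attained. Bot~\cite{Bot} gives smooth real rational affine surfaces $X_\alpha$, $\alpha\in\mathbb{R}\smallsetminus\{0,1\}$, whose complexifications are all isomorphic to one complex surface, and such that $X_\alpha\cong X_\beta$ over $\mathbb{R}$ if and only if $\alpha=\beta$ or $\alpha\beta=1$. The same construction works over any real closed field $k$ and gives $|k|$ forms of one affine surface. This leads to the following question, posed in~\cite{Bot}.

\medskip
\noindent\textbf{Question.} \emph{Does there exist, for every subfield $k\subset\mathbb{C}$ that is not algebraically closed, an affine $k$-variety of positive dimension whose set of $k$-isomorphism classes of forms has cardinality $|k|$?}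
\medskip

The group $\operatorname{Gal}(\mathbb{C}/\mathbb{R})$ is as small as a nontrivial group can be, so one would guess that the answer is yes. A proof, however, has nothing to start from but a single nontrivial finite extension $K/k$, of unknown degree. For instance, the smallest subfield of $\mathbb{C}$ closed under square roots has no quadratic extension, and it does not contain $\sqrt[3]{2}$ because its elements have degree a power of $2$ over $\mathbb{Q}$. We show that one extension suffices.

\begin{theorem}\label{thm:main}
Let $k$ be an infinite field, $K/k$ a finite separable extension of degree $n\ge2$, and $L/k$ a field extension with $K\otimes_kL\cong L^n$ as $L$-algebras (for example $L=\overline{k}$, or $L$ a Galois closure of $K$). For each $u\in K$ with $N_{K/k}(u)=1$ there is an affine $k$-variety $X_u$ of dimension $n+2$, defined independently of $L$, such that the following hold.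
\begin{enumerate}
\item[(1)] $X_u\cong X_{u'}$ over $k$ if and only if $u=u'$, and $\operatorname{Aut}_k(X_u)=1$. The same holds for $(X_u)_{k'}$ and $(X_{u'})_{k'}$ over any field $k'\supset k$ such that $K\otimes_kk'$ is a field.
\item[(2)] There is a set $P\subset K$ of elements of norm one, independent of $L$, with $|P|=|k|$ and $(X_u)_L\cong(X_{u'})_L$ for all $u,u'\in P$.
\item[(3)] For $u\in P$, the set of $k$-isomorphism classes of $k$-forms of $X_u$ has cardinality exactly $|k|$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}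
\item[(a)] The answer to the Question is yes.
\item[(b)] Over an infinite perfect field $k$, an affine variety of positive dimension with $|k|$ forms exists if and only if $k\ne\overline{k}$.
\item[(c)] For every nontrivial finite Galois extension $L/k$ of an infinite field there is an affine $k$-variety $X$ with $|H^1(\operatorname{Gal}(L/k),\operatorname{Aut}_L(X_L))|=|k|$.
\end{enumerate}
\end{corollary}

The varieties $X_u$ are not normal, and we make no claim about smooth examples.

Section~\ref{sec:sphere} shows the mechanism on the real sphere. Section~\ref{sec:cusps} explains how cusps record a marking of a cylinder, and Section~\ref{sec:V} introduces the variety that replaces the sphere over $k$. Parts (1), (2) and (3) of the theorem are proved in Sections~\ref{sec:rigid}, \ref{sec:move} and~\ref{sec:count}.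

\section{The idea on the real sphere}\label{sec:sphere}

Let $S$ be the real sphere $a^2+b^2+z^2=1$ and consider the cylinder $S\times\mathbb{A}^1$ with coordinate $t$ on the second factor. We call the subvarieties $t=\tau$ its \emph{slices}. An automorphism of the cylinder that preserves the slices is a family of automorphisms of $S$ depending polynomially on $t$. The point is that such a family must be constant over $\mathbb{R}$ and need not be over $\mathbb{C}$.

\subsection*{Rigidity over $\mathbb{R}$}
Let $\Theta$ be an $\mathbb{R}$-automorphism of $\mathcal{O}(S)[t]$. Let $m$ be the largest $t$-degree of $\Theta(a),\Theta(b),\Theta(z)$, and let $a_m,b_m,z_m\in\mathcal{O}(S)$ be their coefficients of $t^m$, not all zero. If $m>0$, the coefficient of $t^{2m}$ in $\Theta(a)^2+\Theta(b)^2+\Theta(z)^2=1$ gives $a_m^2+b_m^2+z_m^2=0$, so $a_m,b_m,z_m$ vanish on $S(\mathbb{R})$. An element $p_0(a,b)+zp_1(a,b)$ of $\mathcal{O}(S)$ that vanishes on $S(\mathbb{R})$ is zero: evaluating at $\pm z$ shows that $p_0$ and $p_1$ vanish on the open unit disk. This contradiction gives $m=0$. So $\Theta$ maps $\mathcal{O}(S)$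 to itself: every real automorphism of the cylinder acts on the factor $S$ by one map $\varphi$, the same for all $t$.

\subsection*{Flexibility over $\mathbb{C}$}
With $w_1=a+ib$ and $w_2=a-ib$ the equation reads $w_1w_2=1-z^2$, and for every $s$ the map
\[
\sigma_1(s)\colon (w_1,w_2,z)\longmapsto (w_1-2sz-s^2w_2,\ w_2,\ z+sw_2)
\]
preserves it, because $w_2(w_1-2sz-s^2w_2)=1-(z+sw_2)^2$. Its inverse is $\sigma_1(-s)$. Let $\sigma_2(s)$ be the same map with $w_1$ and $w_2$ exchanged. For $\gamma=1-\eta^2\ne0$,
\[
(1,1,0)\ \xrightarrow{\ \sigma_1(\eta)\ }\ (\gamma,1,\eta)\ \xrightarrow{\ \sigma_2(-\eta/\gamma)\ }\ \Bigl(\gamma,\ 1+\frac{2\eta^2}{\gamma}-\frac{\eta^2}{\gamma},\ 0\Bigr)=(\gamma,\gamma^{-1},0).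
\]
If $|u|=1$ and $\eta^2=1-u$, the endpoint is the real point $v_u$ of the equator with $a+ib=u$. The rotation $(w_1,w_2)\mapsto(uw_1,u^{-1}w_2)$ also takes $v_1$ to $v_u$, but its parameter must be invertible, and an invertible polynomial in $t$ is constant. The parameter $s$ of $\sigma_i(s)$ is free. For a polynomial $\varepsilon(t)$ the map
\[
(y,t)\longmapsto\bigl(\sigma_2(-\varepsilon(t)\eta/\gamma)\,\sigma_1(\varepsilon(t)\eta)\,y,\ t\bigr)
\]
is an automorphism of the complex cylinder; it is the identity on the slices where $\varepsilon=0$ and moves $v_1$ to $v_u$ on the slices where $\varepsilon=1$.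

\subsection*{The plan}
Mark subvarieties of finitely many slices in such a way that a real automorphism respecting the marks must fix $t$ and have $\varphi=\mathrm{id}$. Then mark the point $v_u$ on one further slice. Over $\mathbb{R}$ the position $u$ is an invariant of the marked cylinder; over $\mathbb{C}$ it can be moved without touching the other marks. Two things remain to be done. A marked cylinder has to be turned into a variety (Section~\ref{sec:cusps}), and the sphere has to be replaced by a variety that is available over $k$ (Section~\ref{sec:V}).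

\section{Marking the slices of a cylinder by cusps}\label{sec:cusps}

The cusp $k[t^2,t^3]=\{g\in k[t]:g'(0)=0\}$ is a variety that remembers the line, as its normalization, together with the point $0$. We do the same along ideals in the slices of a cylinder.

In this section $k$ is any field, $V=\operatorname{Spec}B$ is a smooth affine $k$-variety, and $A=B[t]$. The domain $A$ is normal (integrally closed in its fraction field) because $V\times\mathbb{A}^1$ is smooth. For $g\in A$ and $\tau\in k$ let $g'=\partial g/\partial t$, and let $g(\tau)\in B$ be the result of substituting $t=\tau$. In any characteristic,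
\begin{equation}\label{eq:taylor}
g\equiv g(\tau)+g'(\tau)(t-\tau)\pmod{(t-\tau)^2A},
\end{equation}
and $g(\tau)$, $g'(\tau)$ are the only elements of $B$ with this property.

A \emph{marking} is a family $I=(I_\tau)_{\tau\in M}$ of ideals of $B$ indexed by a finite nonempty set $M\subset k$. Put
\[
R(I)=\{g\in A:\ g'(\tau)\in I_\tau\text{ for all }\tau\in M\},\qquad q=\prod_{\tau\in M}(t-\tau).
\]
The polynomials $(t-\tau)^2$ are pairwise coprime, so by the Chinese remainder theorem there are $\varepsilon_\tau\in k[t]$, $\tau\in M$, with
\begin{equation}\label{eq:bump}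
\varepsilon_\tau\equiv1 \pmod{(t-\tau)^2},\qquad \varepsilon_\tau\equiv0\pmod{(t-\tau')^2}\quad(\tau'\in M,\ \tau'\ne\tau).
\end{equation}
To read $I$ off from $R(I)$ we need an ideal of $A$ that depends only on the ring $R(I)$. The \emph{conductor} $\mathfrak{c}(I)=\{g\in A: gA\subset R(I)\}$ is such an ideal once $A$ is known to be the normalization of $R(I)$.

\begin{example}\label{ex:plane}
Let $B=k[y]$ and $M=\{0\}$. For $I_0=0$ we get $R=k[y,t^2,t^3]$, a line of cusps, with conductor $t^2A$. For $I_0=(y)$ we get $R=k[y,yt,t^2,t^3]$, with conductor $yA+t^2A$; inverting $y$ or $t^2$ turns $R$ into the corresponding localization of $A$, so only the origin is affected. For $I_0=B$ we get $R=A$. In each case, setting $t=0$ in the conductor returns $I_0$.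
\end{example}

\begin{proposition}\label{prop:cusps}
Let $I$ be a marking and $R=R(I)$.
\begin{enumerate}
\item[(a)] For every field $k'\supset k$, the subring $R\otimes_kk'$ of $A\otimes_kk'$ is the ring defined by the marking $(I_\tau\otimes_kk')_{\tau\in M}$ of $V_{k'}$.
\item[(b)] $\operatorname{Spec}R$ is an affine $k$-variety of dimension $\dim V+1$, and $A$ is the integral closure of $R$ in its fraction field.
\item[(c)] $\mathfrak{c}(I)=\{g\in A: g(\tau),g'(\tau)\in I_\tau\text{ for all }\tau\in M\}$. In particular $q^2\in\mathfrak{c}(I)$, and $\{g(\tau):g\in\mathfrak{c}(I)\}=I_\tau$ for each $\tau\in M$.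
\end{enumerate}
\end{proposition}

\begin{proof}
(a) $R$ is the kernel of the $k$-linear map $A\to\prod_{\tau}B/I_\tau$, $g\mapsto(g'(\tau))_\tau$, and tensoring with $k'$ preserves kernels and quotients.

(b) The rule $(gh)'(\tau)=g'(\tau)h(\tau)+g(\tau)h'(\tau)$ shows that $R$ is a subring. It contains $B$, and it contains $q^2A$ because $(q^2g)'\in qA$. As $q^2$ is monic of positive degree in $t$, the ring $A$ is a finite module over the finitely generated $k$-algebra $B[q^2]\subset R$. A submodule of a finite module over a noetherian ring is finite, so $R$ is finite over $B[q^2]$ and therefore finitely generated over $k$. From $t=q^2t/q^2$ we get $\operatorname{Frac}R=\operatorname{Frac}A$, which gives the dimension. Since $A$ is normal and integral over $R$, it is the integral closure of $R$. Finally $R\otimes\overline{k}$ is a subring of the domain $A\otimes\overline{k}$, so $\operatorname{Spec}R$ is geometrically integral.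

(c) If $g(\tau)$ and $g'(\tau)$ lie in $I_\tau$ for all $\tau$, the product rule gives $gh\in R$ for all $h\in A$. Conversely, if $gA\subset R$, then $g\in R$ gives $g'(\tau)\in I_\tau$, and $tg\in R$ gives $g(\tau)+\tau g'(\tau)\in I_\tau$, so $g(\tau)\in I_\tau$. The element $q^2$ and its derivative vanish at every $\tau\in M$. For $b\in I_\tau$ the element $g=b\varepsilon_\tau$ has $g(\tau)=b$, while $g'(\tau)$, $g(\tau')$ and $g'(\tau')$ vanish for $\tau'\ne\tau$; so $g\in\mathfrak{c}(I)$ and $b$ is attained.
\end{proof}

By (b), a $k$-isomorphism $R(I')\to R(I)$ extends to the fraction fields and preserves integral closures, so it is the restriction of a $k$-automorphism $\Theta$ of $A$. The next lemma says what $\Theta$ does to the markings. It recovers the ideals themselves and not only their zero sets, so we shall never need to know whether a marked ideal is radical.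

\begin{lemma}[Recognition]\label{lem:recognize}
Let $I,I'$ be markings indexed by the same set $M$. Let $\Theta$ be a $k$-automorphism of $A$ with $\Theta(R(I'))=R(I)$, $\Theta(B)=B$ and $\Theta(t)=ct+h$, where $c\in B^*$ and $h\in B$.
\begin{enumerate}
\item[(a)] If $e\in M$ and $I'_e=0$, there is $\tau\in M$ with $I_\tau=0$ and $c\tau+h=e$.
\item[(b)] If $\Theta(t)=t$, then $\Theta(I'_\tau)=I_\tau$ for all $\tau\in M$.
\end{enumerate}
\end{lemma}

\begin{proof}
The definition of the conductor gives $\Theta(\mathfrak{c}(I'))=\mathfrak{c}(I)$.

(a) By Proposition~\ref{prop:cusps}(c), $\mathfrak{c}(I')$ lies in $(t-e)A$, which is prime because the quotient is $B$. Hence $\mathfrak{c}(I)$ lies in the prime ideal $\mathfrak{p}=(ct+h-e)A$. Then $q^2\in\mathfrak{p}$, so $t-\tau=b\,(ct+h-e)$ for some $\tau\in M$ and $b\in A$. Comparing degrees gives $b\in B$ and $bc=1$, so $c(t-\tau)=ct+h-e$. Thus $c\tau+h=e$ and $\mathfrak{p}=(t-\tau)A$, and $I_\tau=\{g(\tau):g\in\mathfrak{c}(I)\}=0$.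

(b) Now $\Theta$ acts on the coefficients of a polynomial in $t$, so $\Theta(g)(\tau)=\Theta(g(\tau))$. Apply this to $g\in\mathfrak{c}(I')$ and use Proposition~\ref{prop:cusps}(c).
\end{proof}

In the opposite direction, respecting the marked ideals is not enough. In Example~\ref{ex:plane}, the automorphism $y\mapsto y+t$ is the identity on the slice $t=0$ but does not preserve $k[y,t^2,t^3]$. The family of automorphisms has to be constant to first order at each marked slice.

\begin{lemma}[Transport]\label{lem:transport}
Let $I,I'$ be markings indexed by the same set $M$, and let $\Theta$ be a $k[t]$-automorphism of $A$. Suppose that for each $\tau\in M$ there is an automorphism $\varphi_\tau$ of $B$ with $\varphi_\tau(I'_\tau)=I_\tau$ and $\Theta(b)\equiv\varphi_\tau(b)\pmod{(t-\tau)^2A}$ for all $b\in B$. Then $\Theta(R(I'))=R(I)$.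
\end{lemma}

\begin{proof}
Applying $\Theta$ to \eqref{eq:taylor} gives $\Theta(g)\equiv\varphi_\tau(g(\tau))+\varphi_\tau(g'(\tau))(t-\tau)$ modulo $(t-\tau)^2A$, so $\Theta(g)'(\tau)=\varphi_\tau(g'(\tau))$. Hence $g\in R(I')$ if and only if $\Theta(g)\in R(I)$.
\end{proof}

\section{A substitute for the sphere}\label{sec:V}

From now on $k$, $K$, $n$ and $L$ are as in Theorem~\ref{thm:main}. Fix a $k$-basis $\omega_1,\dots,\omega_n$ of $K$.

\subsection*{The norm form}
For a $k$-algebra $C$ and $W\in K\otimes_kC$, the norm $N(W)\in C$ is the determinant of multiplication by $W$ on the free $C$-module $K\otimes_kC$. It is multiplicative, satisfies $N(c)=c^n$ for $c\in C$, and commutes with homomorphisms $C\to C'$. For $W=\sum_ja_j\omega_j$ it is a homogeneous polynomial of degree $n$ in $a_1,\dots,a_n$ with coefficients in $k$. Composing $K\to K\otimes_kL\cong L^n$ with the projections gives $k$-embeddings $\iota_1,\dots,\iota_n\colon K\to L$; they are distinct because they determine the projections. The linear forms $w_i=\sum_j\iota_i(\omega_j)a_j$ describe the isomorphism $K\otimes_kL\cong L^n$, so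 they are new coordinates over $L$, and $N(W)=w_1\cdots w_n$. Since $K/k$ is separable, all of this applies to $L=\overline{k}$.

\subsection*{The variety $V$}
The sphere is $N(W)=1+xz^2$ with $K=\mathbb{C}$ and $x=-1$. Its rigidity came from the fact that the leading part $N(W)-xz^2$ has no nontrivial zero, which requires that $x$ is not a norm. In general $k$ need not contain a non-norm. If $k$ is an infinite algebraic extension of $\mathbb{F}_p$ and $K=k(\theta)$, any $a\in k$ lies in a finite subfield $k_0$ containing the coefficients of the minimal polynomial of $\theta$, and $a$ is a norm from $k_0(\theta)$ because norms of finite fields are surjective. So we let $x$ be a variable, which will be a non-norm for reasons of valuation. An automorphism may now move $x$; to keep it under control we invert it, so that it can be recognized among the units. Put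
\[
B=k[a_1,\dots,a_n,z,x^{\pm1}]\big/\bigl(N(W)-1-xz^n\bigr),\qquad W=\sum_ja_j\omega_j,\qquad V=\operatorname{Spec}B .
\]
Over $L$ the equation is $w_1\cdots w_n=1+xz^n$, and we write points as $(w,z,x)$ with $w=(w_1,\dots,w_n)$.

\subsection*{Additive group actions over $L$}
Let $\widehat{w}_i=\prod_{l\ne i}w_l$. The equation $w_i\widehat{w}_i=1+xz^n$ is linear in $w_i$, so a change of $z$ by a multiple of $\widehat{w}_i$ can be compensated by a change of $w_i$. Let
\[
Q(s,z,a)=\frac{(z+sa)^n-z^n}{a}=\sum_{m=1}^n\binom nm z^{n-m}s^ma^{m-1}\in\mathbb{Z}[s,z,a].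
\]
For an $L$-algebra $C$ and $s\in C$ define $\sigma_i(s)$ by
\[
z\longmapsto z+s\widehat{w}_i,\qquad w_i\longmapsto w_i+x\,Q(s,z,\widehat{w}_i),
\]
with $x$ and the $w_l$, $l\ne i$, fixed. Then $\widehat{w}_i$ is fixed, and so is the equation:
\[
w_i\widehat{w}_i+x\bigl((z+s\widehat{w}_i)^n-z^n\bigr)-1-x(z+s\widehat{w}_i)^n=w_i\widehat{w}_i-1-xz^n .
\]
In $\mathbb{Z}[s,s',z,a]$ we have
\[
a\bigl(Q(s,z,a)+Q(s',z+sa,a)\bigr)=(z+(s+s')a)^n-z^n=a\,Q(s+s',z,a),
\]
and canceling $a$ gives $\sigma_i(s')\circ\sigma_i(s)=\sigma_i(s+s')$. Also $\sigma_i(0)=\mathrm{id}$. So $\sigma_i(s)$ is a $C$-automorphism of $V_C=\operatorname{Spec}(B\otimes_kC)$ with inverse $\sigma_i(-s)$; that is, $\sigma_i$ is an action of the additive group $\mathbb{G}_a$ on $V_L$. The formulas are polynomial in $s$, so a homomorphism $C\to C'$ sending $s$ to $s'$ turns $\sigma_i(s)$ into $\sigma_i(s')$.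

\begin{lemma}[The move]\label{lem:move}
Let $p=(w,0,x_0)\in V(L)$, let $i\ne j$, and let $\eta\in L$ with $\gamma=1+x_0\eta^n\ne0$. There are $s,s'\in L$ such that $\sigma_j(s')\sigma_i(s)p$ is the point obtained from $p$ by replacing $w_i$ by $\gamma w_i$ and $w_j$ by $\gamma^{-1}w_j$.
\end{lemma}

\begin{proof}
At $p$ we have $w_1\cdots w_n=1$, so $1/\widehat{w}_l=w_l$ for all $l$. Take $s=\eta/\widehat{w}_i$. Then $\sigma_i(s)$ changes $z$ to $\eta$ and $w_i$ to $w_i+x_0\eta^n/\widehat{w}_i=\gamma w_i$, so $\widehat{w}_j$ becomes $\gamma\widehat{w}_j\ne0$. Take $s'=-\eta/(\gamma\widehat{w}_j)$. Then $\sigma_j(s')$ brings $z$ back to $0$ and changes only $w_j$ among the $w_l$. The product of the $w_l$ is again $1$, so the new $w_j$ is $1/(\gamma\widehat{w}_j)=\gamma^{-1}w_j$.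
\end{proof}

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(a)] $V$ is a smooth affine $k$-variety of dimension $n+1$.
\item[(b)] $x$ is transcendental over $k$, and $B^*=k^*\cdot x^{\mathbb{Z}}$.
\item[(c)] None of $a_1,\dots,a_n,z$ lies in the subfield $k(x)$ of $\operatorname{Frac}B$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use the coordinates $w_i$ over $\overline{k}$.

(a) The polynomial $F=w_1\cdots w_n-1-xz^n$ has degree $1$ in $x$ with coprime coefficients $-z^n$ and $w_1\cdots w_n-1$, so it is irreducible in $\overline{k}[w,z,x]$. It does not divide $x$, so $B\otimes\overline{k}=\overline{k}[w,z,x^{\pm1}]/(F)$ is a domain of dimension $n+1$. If all partial derivatives of $F$ vanish at a point, then $\partial F/\partial x=-z^n=0$ and $\partial F/\partial w_1=\widehat{w}_1=0$, so $F=-1$ there and the point is not on $V$.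

(b) The map $x_0\mapsto(1,\dots,1,0,x_0)$ is a section of $x\colon V_{\overline{k}}\to\mathbb{A}^1\smallsetminus\{0\}$, so $x$ satisfies no nonzero polynomial. Let $f$ be a unit of $B\otimes\overline{k}$. For a point $p$, the function $s\mapsto f(\sigma_i(s)p)$ is a unit of $\overline{k}[s]$, hence constant. So $f$ takes the same value at any two points joined by a composition of maps $\sigma_i(s)$. Let $p=(w,z,x_0)$ with $w_1\cdots w_n\ne0$. The map $\sigma_1(-z/\widehat{w}_1)$ makes $z=0$. Over $\overline{k}$ every $\gamma\ne0$ has the form $1+x_0\eta^n$, so Lemma~\ref{lem:move} with $i=1$ and $\gamma=w_j$ makes $w_j=1$, successively for $j=2,\dots,n$. Then $w_1=1$ as well, and $f(p)=f(1,\dots,1,0,x_0)$. The restriction of $f$ to the section is a unit $\lambda x^m$ of $\overline{k}[x^{\pm1}]$. So $f=\lambda x^m$ on the nonempty open set $w_1\cdots w_n\ne0$ of the integral variety $V_{\overline{k}}$, hence everywhere. If $f\in B$, then $\lambda$ is the value of $f$ at the $k$-point $W=1$, $z=0$, $x=1$, so $\lambda\in k^*$.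

(c) Suppose $r(x)f=p(x)$ with $f\in B$ and polynomials $p$ and $r\neq0$. Choose $x_0\in\overline{k}^*$ with $r(x_0)\ne0$; then $f$ is constant on the fiber $x=x_0$. The function $z$ is not, since the fiber contains $(1+x_0z_0^n,1,\dots,1,z_0,x_0)$ for all $z_0$. The function $a_j$ is a nonzero linear form $\ell$ in $w_1,\dots,w_n$. The fiber contains all points with $z=0$ and $w_1\cdots w_n=1$, and $w_1\widehat{w}_1-1$ is irreducible, being of degree $1$ in $w_1$ with coprime coefficients. If $\ell$ were equal to a constant $\delta$ there, the Nullstellensatz would make $\ell-\delta$ a multiple of $w_1\cdots w_n-1$, which is impossible as $1<n$.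
\end{proof}

\subsection*{Anisotropy}
The leading coefficients in the rigidity argument are functions on $V$, so $x$ must be a non-norm over the function field of $V$ itself, where the equation of $V$ creates new norms such as $1+xz^n$. The obstruction is found on the divisor $x=0$, just outside $V$: $x$ vanishes on it to order $1$, while norms vanish to order divisible by $n$ because $K$ remains a field over the function field of the divisor. We use two standard facts.
\begin{enumerate}
\item[(F1)] If $D$ is a $k$-algebra such that $D\otimes_k\overline{k}$ is a domain, and $\kappa=\operatorname{Frac}D$, then $K\otimes_k\kappa$ is a field. Indeed $\overline{k}\otimes_k\kappa$ is a localization of $\overline{k}\otimes_kD$, hence a domain; it contains $K\otimes_k\kappa$, and a domain of finite dimension over a field is a field.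
\item[(F2)] A noetherian local domain whose maximal ideal is generated by one element $\pi\ne0$ is a discrete valuation ring: every nonzero element of its fraction field is $\pi^m$ times a unit for a unique $m\in\mathbb{Z}$.
\end{enumerate}

\begin{lemma}\label{lem:aniso}
Let $\kappa=\operatorname{Frac}B$ and $\xi=\lambda x^{\pm1}$ with $\lambda\in k^*$. If $W_0\in K\otimes_k\kappa$ and $z_0\in\kappa$ satisfy $N(W_0)=\xi z_0^n$, then $W_0=0$ and $z_0=0$.
\end{lemma}

\begin{proof}
By (F1), $K_\kappa=K\otimes_k\kappa$ is a field, so $N(W_0)=0$ only for $W_0=0$. This settles the case $z_0=0$. If $z_0\ne0$, then $\xi=N(W_0/z_0)$ with $W_0\neq0$, and we show that this is impossible.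

Let $D=k[a_1,\dots,a_n,z,x]/(N(W)-1-xz^n)$. It is a domain by the proof of Lemma~\ref{lem:V}(a), and $D[x^{-1}]=B$. The ring $(D/xD)\otimes\overline{k}=\overline{k}[w,z]/(w_1\cdots w_n-1)$ is a domain. So $xD$ is prime, and by (F2) the localization $O=D_{xD}$ is a discrete valuation ring of $\kappa$ with uniformizer $x$; let $\operatorname{ord}$ be its valuation and $\kappa_0=\operatorname{Frac}(D/xD)$ its residue field. The ring $O_K=K\otimes_kO\subset K_\kappa$ is a noetherian domain, finite over $O$. Being integral over $O$, it has all its maximal ideals above $xO$, so they contain $x$. The quotient $O_K/xO_K=K\otimes_k\kappa_0$ is a field by (F1). Thus $xO_K$ is the only maximal ideal, and by (F2) $O_K$ is a discrete valuation ring with uniformizer $x$; its fraction field is $O_K[x^{-1}]=K_\kappa$. Every $f\in K_\kappa^*$ is therefore $x^m\epsilon$ with $\epsilon\in O_K^*$. From $N(\epsilon)N(\epsilon^{-1})=1$ in $O$ we get $\operatorname{ord}N(f)=nm$. But $\operatorname{ord}\xi=\pm1$ is not divisible by $n\ge2$.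
\end{proof}

\section{Rigidity over $k$}\label{sec:rigid}

Let $A=B[t]$.

\begin{proposition}\label{prop:rigid}
Every $k$-automorphism $\Theta$ of $A$ satisfies $\Theta(B)=B$, $\Theta(x)=\lambda x^{\pm1}$ with $\lambda\in k^*$, and $\Theta(t)=ct+h$ with $c\in B^*$, $h\in B$.
\end{proposition}

\begin{proof}
As $B$ is a domain, $A^*=B^*=k^*x^{\mathbb{Z}}$. So $\Theta$ induces an automorphism of $A^*/k^*\cong\mathbb{Z}$, and $\xi=\Theta(x)$ has the form $\lambda x^{\pm1}$; it does not involve $t$. Since $N$ has coefficients in $k$, applying $\Theta$ to the equation of $V$ gives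
\[
N\Bigl(\sum_j\Theta(a_j)\omega_j\Bigr)-\xi\,\Theta(z)^n=1 .
\]
Let $m\geq0$ be the largest $t$-degree among $\Theta(a_1),\dots,\Theta(a_n),\Theta(z)$. Let $a_{j,m},z_m\in B$ be the coefficients of $t^m$, and let $W_m=\sum_ja_{j,m}\omega_j$; then $W_m$ and $z_m$ are not both zero. Because $N$ is homogeneous of degree $n$, the coefficient of $t^{nm}$ on the left is $N(W_m)-\xi z_m^n$, which is nonzero by Lemma~\ref{lem:aniso}. The right side has degree $0$, so $m=0$. Hence $\Theta$ maps the generators $a_j,z,x^{\pm1}$ into $B$. The same holds for $\Theta^{-1}$, so $\Theta(B)=B$.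

Now $B[\Theta(t)]=B[t]$, so $t=p(\Theta(t))$ for a polynomial $p$ over the domain $B$. Degrees multiply, so $p$ and $\Theta(t)$ have degree $1$, and the product of their leading coefficients is $1$.
\end{proof}

This is the only place where the proof needs $K$ to be a field in an essential way. Over $L$ the proposition is false: $\sigma_1(t)$ sends $z$ to $z+t\widehat{w}_1$.

\subsection*{The varieties $X_u$}
For $u\in K$ with $N(u)=1$ let $v_u\in V(k)$ be the point $W=u$, $z=0$, $x=1$, and let $\mathfrak{m}_u\subset B$ be its maximal ideal. Marking $v_u$ alone would not detect $u$: the map $W\mapsto uW$ is a $k$-automorphism of $V$ that takes $v_1$ to $v_u$, and there are others, such as $(z,x)\mapsto(\mu z,\mu^{-n}x)$. We do not compute $\operatorname{Aut}_k(V)$. Instead we mark hypersurfaces that force each generator of $B$ to be fixed. As $k$ is infinite, the following choices can be made; none involves $u$ or $L$.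
\begin{itemize}
\item A set $E=\{0,1,e\}\subset k$ of three elements such that the identity is the only map $\tau\mapsto c\tau+h$, with $c,h$ in any extension field of $k$, that permutes $E$. The images of $0$ and $1$ are $h$ and $c+h$. The transposition $(1\,e)$ has $h=0$, $c=e$ and needs $e^2=1$; $(0\,e)$ has $h=e$, $c=1-e$ and needs $e(2-e)=0$; $(0\,1)$ has $h=1$, $c=-1$ and needs $2e=1$. The cycle $0\mapsto1\mapsto e\mapsto 0$ has $h=1$, $c=e-1$ and needs $e^2-e+1=0$, and the other cycle is its inverse. So only finitely many $e$ are excluded; in characteristic $0$ one can take $e=3$.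
\item Elements $x_1,x_2\in k^*$ with $x_1^2\ne x_2^2$.
\item Pairwise distinct elements $\tau_1,\tau_2$, $\tau_{f,0},\tau_{f,1}$ $(f\in\Phi)$ and $\tau_*$ of $k\smallsetminus E$, where $\Phi=\{a_1,\dots,a_n,z\}$.
\end{itemize}
Let $M$ consist of $E$ and these elements, and let $I^u$ be the following marking.
\begin{center}
\begin{tabular}{llll}
slice $\tau$ & ideal $I^u_\tau$ & marked set & purpose\\
\hline
$\tau\in E$ & $0$ & whole slice & fixes $t$\\
$\tau_i$\quad$(i=1,2)$ & $(x-x_i)$ & hypersurface & fixes $x$\\
$\tau_{f,\nu}$\quad$(f\in\Phi,\ \nu=0,1)$ & $(f-\nu)$ & hypersurface & fixes $f$\\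
$\tau_*$ & $\mathfrak{m}_u$ & the point $v_u$ & records $u$
\end{tabular}
\end{center}
Put $R_u=R(I^u)$ and $X_u=\operatorname{Spec}R_u$. By Proposition~\ref{prop:cusps}(b) and Lemma~\ref{lem:V}(a), $X_u$ is an affine $k$-variety of dimension $n+2$ with normalization $V\times\mathbb{A}^1$. It is not normal, since $t'(0)=1\notin I^u_0$ means $t\notin R_u$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
A $k$-isomorphism $R_{u'}\to R_u$ extends to a $k$-automorphism $\Theta$ of $A$ with $\Theta(R_{u'})=R_u$. We show that $\Theta=\mathrm{id}$ and $u=u'$; this gives both assertions over $k$. Write $\Theta(x)=\lambda x^{\pm1}$ and $\Theta(t)=ct+h$ as in Proposition~\ref{prop:rigid}.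

\emph{$\Theta$ fixes $t$.} For $\tau\notin E$ the ideal $I^u_\tau$ is nonzero: $x-x_i\ne0$ and $0\ne x-1\in\mathfrak{m}_u$ by Lemma~\ref{lem:V}(b), and $f-\nu\ne0$ by Lemma~\ref{lem:V}(c). So Lemma~\ref{lem:recognize}(a) gives for each $e'\in E$ an element $\pi(e')\in E$ with $c\,\pi(e')+h=e'$. The map $\pi$ is injective, hence a permutation of $E$. From $c\,(\pi(1)-\pi(0))=1$ we get $c\in k$, and then $h\in k$. The map $\tau\mapsto c\tau+h$ permutes $E$, so $c=1$ and $h=0$.

By Lemma~\ref{lem:recognize}(b), the automorphism $\varphi=\Theta|_B$ maps each of the ideals $(x-x_i)$ and $(f-\nu)$ onto itself, and $\varphi(\mathfrak{m}_{u'})=\mathfrak{m}_u$. Two generators of a principal ideal in a domain differ by a unit, and the units of $B$ are $k^*x^{\mathbb{Z}}$.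

\emph{$\varphi$ fixes $x$.} We have $\varphi(x)-x_i=\mu_ix^{m_i}(x-x_i)$ with $\mu_i\in k^*$. This is an identity in the Laurent polynomial ring $k[x^{\pm1}]$, so we may set $x=x_i$. If $\varphi(x)=\lambda x^{-1}$, we get $\lambda=x_1^2$ and $\lambda=x_2^2$, contrary to our choice. So $\varphi(x)=\lambda x$, and $\lambda x_1=x_1$ gives $\lambda=1$.

\emph{$\varphi$ fixes each $f\in\Phi$.} We have $\varphi(f)=\alpha f$ and $\varphi(f)-1=\beta(f-1)$ with $\alpha,\beta\in k^*x^{\mathbb{Z}}$. Subtracting gives $(\alpha-\beta)f=1-\beta$. Since $f\notin k(x)$, we must have $\alpha=\beta$, and then $\beta=1$.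

As $\Phi$ and $x^{\pm1}$ generate $B$, we obtain $\varphi=\mathrm{id}$ and $\Theta=\mathrm{id}$. Then $\mathfrak{m}_{u'}=\mathfrak{m}_u$, so $v_{u'}=v_u$ and $u'=u$.

Finally let $k'\supset k$ be such that $K'=K\otimes_kk'$ is a field. It is separable of degree $n$ over $k'$ with basis $\omega_1,\dots,\omega_n$, the choices above remain valid over $k'$, and $\mathfrak{m}_u\otimes k'$ is the maximal ideal of the point $v_u$ because the quotient is $k'$. By Proposition~\ref{prop:cusps}(a), $(X_u)_{k'}$ is the variety that the construction attaches to $K'/k'$ and $u\in K\subset K'$, so the argument applies to it.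
\end{proof}

\section{Moving the marked point over $L$}\label{sec:move}

\begin{proposition}\label{prop:iso}
Let $u,u'\in K$ have norm one, and suppose that $\psi(v_u)=v_{u'}$ for a composition $\psi=\sigma_{i_r}(s_r)\circ\dots\circ\sigma_{i_1}(s_1)$ with $s_1,\dots,s_r\in L$. Then $(X_u)_L\cong(X_{u'})_L$.
\end{proposition}

\begin{proof}
Write $B_L=B\otimes_kL$ and $A_L=B_L[t]$. Let $\varepsilon=\varepsilon_{\tau_*}\in k[t]$ be as in \eqref{eq:bump}. With $C=L[t]$ we have $V_C=\operatorname{Spec}A_L$, and
\[
\Psi=\sigma_{i_r}(s_r\varepsilon)\circ\dots\circ\sigma_{i_1}(s_1\varepsilon)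
\]
is a $C$-automorphism of $V_C$. Let $\tau\in M$ and reduce along $C\to C/(t-\tau)^2$. The image of $s_j\varepsilon$ is $s_j$ if $\tau=\tau_*$ and $0$ otherwise, so the reduction of $\Psi$ is the base change of $\psi$ if $\tau=\tau_*$ and the identity otherwise. In other words, for $b\in B_L$,
\[
\Psi^*(b)\equiv\psi^*(b)\pmod{(t-\tau_*)^2A_L},\qquad \Psi^*(b)\equiv b\pmod{(t-\tau)^2A_L}\quad(\tau\ne\tau_*).
\]
For $\tau\ne\tau_*$ the ideals $I^u_\tau$ and $I^{u'}_\tau$ coincide. For $\tau=\tau_*$, the ideal $\mathfrak{m}_u\otimes L$ consists of the $b\in B_L$ that vanish at $v_u$, and $\psi^*(b)(v_u)=b(v_{u'})$; hence $\psi^*(\mathfrak{m}_{u'}\otimes L)=\mathfrak{m}_u\otimes L$. Lemma~\ref{lem:transport} over $L$ and Proposition~\ref{prop:cusps}(a) give $\Psi^*(R_{u'}\otimes L)=R_u\otimes L$.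
\end{proof}

When $L=\overline{k}$, the proof of Lemma~\ref{lem:V}(b) joins every $v_u$ to $v_1$, so all $X_u$ are forms of one another. Over a smaller $L$, as needed for Corollary~\ref{cor:main}(c), the move is available only for factors $\gamma=1+\eta^n$ with $\eta\in L$. We therefore start from $\gamma=1+\eta^n$ with $\eta\in K$, whose conjugates are all of this kind, and correct its norm. This also shows that there are $|k|$ elements of norm one.

By the primitive element theorem, $K=k(\theta)$. For $r\in k$ let $\gamma_r=1+(\theta+r)^n\in K$. It vanishes for at most $n$ values of $r$, since $T^n+1$ has at most $n$ roots in $K$; let $k_0\subset k$ be the set of the other values. Put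
\[
u_r=\frac{\gamma_r^{\,n}}{N(\gamma_r)}\quad(r\in k_0),\qquad P=\{u_r:r\in k_0\}.
\]
Then $N(u_r)=N(\gamma_r)^n/N(\gamma_r)^n=1$, and $P$ does not depend on $L$. For $K=\mathbb{C}$, $k=\mathbb{R}$, $\theta=i$ we find $\gamma_r=r(r+2i)$ and $u_r=\gamma_r/\overline{\gamma_r}=(r+2i)/(r-2i)$ for $r\ne0$.

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(a)] $|P|=|k|$.
\item[(b)] For $u\in P$, a composition of maps $\sigma_i(s)$ with $s\in L$ takes $v_1$ to $v_u$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\theta_i=\iota_i(\theta)$. Since $\theta$ generates $K$ and the $\iota_i$ are distinct, $\theta_1\ne\theta_2$.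

(a) As $N(\gamma_r)\in k$, we have $\iota_1(u_r)/\iota_2(u_r)=\rho(r)^n$, where
\[
\rho(T)=\frac{1+(T+\theta_1)^n}{1+(T+\theta_2)^n}\in L(T).
\]
Numerator and denominator are monic of degree $n$, so if $\rho$ were constant it would be $1$; then $(T+\theta_1)^n=(T+\theta_2)^n$, and comparing roots gives $\theta_1=\theta_2$. So $\rho$ is not constant. Neither is $\rho^n$, because an element of $L(T)$ that is algebraic over $L$ lies in $L$. A nonconstant rational function takes each value finitely often, so $r\mapsto u_r$ has finite fibers. Since $k_0$ is infinite of cardinality $|k|$, this gives $|P|=|k|$.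

(b) Let $u=u_r$, $\eta_m=\theta_m+r\in L$ and $g_m=\iota_m(\gamma_r)=1+\eta_m^n\ne0$. Start at $v_1=(1,\dots,1,0,1)$. For each ordered pair $(m,j)$ with $m\ne j$ apply Lemma~\ref{lem:move} with $x_0=1$ and $\eta=\eta_m$, multiplying $w_m$ by $g_m$ and $w_j$ by $g_m^{-1}$. After all these moves, $w_l$ has been multiplied by $g_l$ once for each of the $n-1$ pairs $(l,j)$ and by $g_m^{-1}$ for each pair $(m,l)$. Hence
\[
w_l=\frac{g_l^{\,n-1}}{\prod_{m\ne l}g_m}=\frac{g_l^{\,n}}{g_1\cdots g_n}=\frac{\iota_l(\gamma_r)^n}{N(\gamma_r)}=\iota_l(u),
\]
with $z=0$ and $x=1$. This is the point $v_u$.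
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
By Lemma~\ref{lem:P}(b) and Proposition~\ref{prop:iso}, $(X_u)_L\cong(X_1)_L$ for every $u\in P$, and $|P|=|k|$ by Lemma~\ref{lem:P}(a).
\end{proof}

\section{Counting forms}\label{sec:count}

\begin{proposition}\label{prop:upper}
Let $k$ be an infinite field. Every form of an affine $k$-variety is affine, and an affine $k$-variety has at most $|k|$ forms.
\end{proposition}

\begin{proof}
Let $X'$ be a form of an affine variety $X$. Recall Serre's criterion: a noetherian scheme is affine if and only if $H^i$ of every quasi-coherent sheaf vanishes for all $i>0$. For a quasi-coherent sheaf $\mathcal{F}$ on $X'$ and $i>0$, flat base change gives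
\[
H^i(X',\mathcal{F})\otimes_k\overline{k}\cong H^i\bigl(X'_{\overline{k}},\mathcal{F}_{\overline{k}}\bigr)=0,
\]
because $X'_{\overline{k}}\cong X_{\overline{k}}$ is affine. So $H^i(X',\mathcal{F})=0$ and $X'$ is affine. Thus $X'\cong\operatorname{Spec}k[T_1,\dots,T_m]/(g_1,\dots,g_r)$ for some $m$, $r$ and $g_1,\dots,g_r$. For each of the countably many pairs $(m,r)$ there are at most $|k|$ choices of the $g_i$, so there are at most $|k|$ presentations.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
The varieties $X_{u'}$ and the set $P$ do not depend on $L$, so we may apply (2) with $L=\overline{k}$: the $X_{u'}$ with $u'\in P$ are forms of $X_u$. By (1) they are pairwise non-isomorphic over $k$, and there are $|k|$ of them. Proposition~\ref{prop:upper} gives the opposite inequality.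
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(b) If $k=\overline{k}$, every variety has one form, and $1\ne|k|$. Otherwise choose $\theta\in\overline{k}\smallsetminus k$. Then $K=k(\theta)$ has degree $n\ge2$ and is separable because $k$ is perfect, and $X_u$ with $u\in P$ has dimension $n+2$ and exactly $|k|$ forms.

(a) A subfield of $\mathbb{C}$ has characteristic $0$, so it is infinite and perfect; apply (b).

(c) Take $K=L$, which is allowed since $L\otimes_kL\cong L^n$ for a Galois extension of degree $n$, and let $X=X_u$ with $u\in P$. By Galois descent, as recalled in Section~\ref{sec:intro}, the set $H^1(\operatorname{Gal}(L/k),\operatorname{Aut}_L(X_L))$ is in bijection with the isomorphism classes of forms of $X$ split by $L$. There are at least $|k|$ of these by parts (1) and (2) of the theorem, and at most $|k|$ by Proposition~\ref{prop:upper}.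
\end{proof}

\begin{thebibliography}{1}
\bibitem{Bot} Anna Bot, \emph{A smooth complex rational affine surface with uncountably many real forms}, arXiv:2105.08044 (2021).
\end{thebibliography}
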